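\title{Monochromatic sums and products for every bracketing}

\begin{abstract}
We show that for every finite coloring of the positive integers there are $a,b,c,d$ such that the eight numbers $(a\circ_1 b)\circ_2(c\circ_3 d)$, $\circ_i\in\{+,\cdot\}$, have the same color. More generally, one color class contains, for every bracketing of any number of terms, all values obtained from suitable terms by placing $+$ or $\cdot$ independently at each operation. The proof is an induction on the number of terms, carried out in semirings of polynomials with nonnegative coefficients. It uses Hindman's theorem and the multidimensional polynomial van der Waerden theorem.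
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}=\{1,2,3,\dots\}$, $\mathbb{N}_0=\mathbb{N}\cup\{0\}$ and $[k]=\{1,\dots,k\}$. A \emph{finite coloring} of a set $W$ is a map $\chi:W\to[r]$ for some $r\in\mathbb{N}$, its \emph{color classes} are the sets $\chi^{-1}(\rho)$, and a subset of $W$ is \emph{monochromatic} if $\chi$ is constant on it. The following question is posed in \cite{Bowen}. Given a finite coloring of $\mathbb{N}$, are there $a,b,c,d\in\mathbb{N}$ such that the set
\[
\{(a\circ_1 b)\circ_2(c\circ_3 d):\ \circ_1,\circ_2,\circ_3\in\{+,\cdot\}\}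
\]
is monochromatic? The three operations are chosen independently, so the set consists of
\[
\begin{array}{llll}
a+b+c+d, & ab+c+d, & (a+b)(c+d), & ab(c+d),\\
a+b+cd, & ab+cd, & (a+b)cd, & abcd.
\end{array}
\]
The answer is yes.

\begin{theorem}\label{thm:four}
For every finite coloring of $\mathbb{N}$ there are $a,b,c,d\in\mathbb{N}$ such that all eight values $(a\circ_1b)\circ_2(c\circ_3d)$, $\circ_i\in\{+,\cdot\}$, have the same color.
\end{theorem}

To see where the question comes from, consider all ways of bracketing an expression. A \emph{bracketing} with $\ell$ leaves is a full binary tree: either the single leaf $\bullet$, with $\ell=1$, or an ordered pair $\tau=(\tau',\tau'')$ of bracketings with $\ell'$ and $\ell''$ leaves, where $\ell=\ell'+\ell''$. Let $p=(p_1,\dots,p_\ell)$ be elements of $\mathbb{N}$, or of any set with two commutative operations $+$ and $\cdot$, placed at the leaves from left to right. The \emph{value set} $V_\tau(p)$ consists of the at most $2^{\ell-1}$ values obtained by placing $+$ or $\cdot$ independently at each inner node. Recursively, $V_\bullet(p_1)=\{p_1\}$ and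
\begin{equation}\label{eq:V}
V_{(\tau',\tau'')}(p',p'')=\{u+v,\ uv:\ u\in V_{\tau'}(p'),\ v\in V_{\tau''}(p'')\}.
\end{equation}
A monochromatic value set is a place where the coloring cannot tell addition from multiplication at any node of $\tau$.

It is stated in \cite{Bowen} as a known result that for the \emph{increasing} bracketing $(\cdots((a_1\circ_1a_2)\circ_2a_3)\cdots)\circ_{n-1}a_n$ every finite coloring of $\mathbb{N}$ admits a monochromatic value set, for every $n$. Since \eqref{eq:V} is symmetric in $\tau'$ and $\tau''$, this covers every bracketing in which each inner node has a leaf as a child: swapping children turns it into the increasing one and only permutes the terms. All bracketings with at most three leaves are of this kind, and so are four of the five bracketings with four leaves. The fifth is $((\bullet,\bullet),(\bullet,\bullet))$, the subject of Theorem~\ref{thm:four}. In the increasing bracketing the running value is combined at each step with a single new number. In $(a\circ_1b)\circ_2T$ with $T=c\circ_3d$ it is combined with a number that has two values, and these coincide only if $(c-1)(d-1)=1$,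 that is, $c=d=2$.

The most obvious colorings do not obstruct the pattern. If $n$ is colored by its residue modulo $N$, take all four terms divisible by $N$. If $n$ is colored by $\lfloor\log_2n\rfloor$ modulo $r$, take $a=2^{4r}$, $b=c=2^r$, $d=2^{2r}$; then $a\circ b\in\{2^{4r}(1+2^{-3r}),2^{5r}\}$ and $c\circ d\in\{2^{2r}(1+2^{-r}),2^{3r}\}$, and each of the eight values is a power of $2^r$ times a factor in $[1,2)$. These examples suggest a positive answer, with terms that are highly divisible and of very different sizes, and the terms found below are of this kind. Some freedom in the terms is necessary. With $a=b=c=d$ the set contains $2a^2$ and $4a^2$, which are separated by the parity of the exponent of $2$.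

Theorem~\ref{thm:four} is the case $\tau=((\bullet,\bullet),(\bullet,\bullet))$ of our general result, and the known result quoted above is the case of the increasing bracketing; the proof does not use it.

\begin{theorem}\label{thm:all}
For every finite coloring of $\mathbb{N}$ there is one color class $A$ such that for every $\ell\ge1$ and every bracketing $\tau$ with $\ell$ leaves there are $a_1,\dots,a_\ell\in\mathbb{N}$ with $V_\tau(a_1,\dots,a_\ell)\subset A$.
\end{theorem}

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:two} shows the method on the pair $a+b$, $ab$ in two colors. Section~\ref{sec:scaled} explains what a general bracketing requires in addition and states the proposition, about semirings of polynomials, on which the induction runs; it implies Theorem~\ref{thm:all}. Sections~\ref{sec:level}--\ref{sec:step} prove it.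

\section{Limits, finite unions and polynomial configurations}\label{sec:tools}

We pass repeatedly between finite and infinite statements, always through the following diagonal argument.

\begin{lemma}\label{lem:limit}
Let $W$ be a countable set, $W_1\subset W_2\subset\cdots$ subsets with union $W$, $F$ a finite set, and $\varphi_i:W_i\to F$ maps. There is a map $\varphi:W\to F$ such that for every finite $W'\subset W$ there are infinitely many $i$ with $W'\subset W_i$ and $\varphi_i=\varphi$ on $W'$.
\end{lemma}

We call such a $\varphi$ a \emph{limit} of the sequence $(\varphi_i)$.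

\begin{proof}
Enumerate $W=\{w_1,w_2,\dots\}$ and put $\mathcal{I}_0=\mathbb{N}$. Given an infinite set $\mathcal{I}_{t-1}$ of indices, all but finitely many $i\in\mathcal{I}_{t-1}$ have $w_t\in W_i$. As $F$ is finite, $\varphi_i(w_t)$ takes one value, which we call $\varphi(w_t)$, for all $i$ in an infinite set $\mathcal{I}_t\subset\mathcal{I}_{t-1}$. If $W'\subset\{w_1,\dots,w_t\}$, every $i\in\mathcal{I}_t$ works.
\end{proof}

\begin{lemma}[Compactness]\label{lem:compact}
Let $W$ be a countable set, $\kappa\in\mathbb{N}$, and $\mathcal{G}$ a family of finite subsets of $W$. If every coloring $W\to[\kappa]$ makes some member of $\mathcal{G}$ monochromatic, then there is a finite $W_0\subset W$ such that every coloring $W_0\to[\kappa]$ makes monochromatic some member of $\mathcal{G}$ contained in $W_0$.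
\end{lemma}

\begin{proof}
Write $W$ as an increasing union of finite sets $W_i$. If no $W_i$ works, there are colorings $\varphi_i:W_i\to[\kappa]$ with no monochromatic member of $\mathcal{G}$ inside $W_i$. A limit $\varphi$ makes some $G\in\mathcal{G}$ monochromatic, and some $\varphi_i$ with $G\subset W_i$ agrees with $\varphi$ on $G$, a contradiction.
\end{proof}

For finite nonempty sets $B,B'\subset\mathbb{N}$ we write $B<B'$ if $\max B<\min B'$. Hindman's theorem in its finite-unions form \cite{Hindman,Baumgartner} states: if the nonempty finite subsets of $\mathbb{N}$ are finitely colored, there is an infinite family of pairwise disjoint such sets all of whose finite nonempty unions have one color. We use a finite, ordered consequence.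

\begin{theorem}[Finite unions]\label{thm:H}
For all $r,l\in\mathbb{N}$ there is $k\in\mathbb{N}$ such that every $r$-coloring of the nonempty subsets of $[k]$ admits nonempty sets $B_0<B_1<\dots<B_l$ all of whose nonempty unions have the same color.
\end{theorem}

\begin{proof}
From an infinite disjoint family one can pick $B_0<B_1<\cdots$: at most $\max B_h$ members meet $[\max B_h]$, and any other member serves as $B_{h+1}$. Apply Lemma~\ref{lem:compact} to the set $W$ of nonempty finite subsets of $\mathbb{N}$, the members of $\mathcal{G}$ being the collections of all nonempty unions of some $B_0<\dots<B_l$. Take $k$ so large that every element of $W_0$ is a subset of $[k]$.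
\end{proof}

\begin{theorem}[Polynomial van der Waerden]\label{thm:P}
Let $q_1,\dots,q_u:\mathbb{Z}\to\mathbb{Z}^e$ be polynomial maps with nonnegative integer coefficients and $q_t(0)=0$. For every finite coloring of $\mathbb{N}^e$ there are $x\in\mathbb{N}^e$ and $f\in\mathbb{N}$ such that $x,x+q_1(f),\dots,x+q_u(f)$ have the same color.
\end{theorem}

For colorings of $\mathbb{Z}^e$ this is the multidimensional polynomial van der Waerden theorem of Bergelson and Leibman \cite{BL}; it is also contained in their polynomial Szemer\'edi theorem for commuting transformations. For $e=1$ see also \cite{Walters}. By Lemma~\ref{lem:compact}, for a given number of colors the configuration is found in every coloring of some box $[-L,L]^e$. The configurations are invariant under translation and the box can be translated into $\mathbb{N}^e$, which gives the form stated. The case $e=1$ with linear $q_t$ is van der Waerden's theorem. The condition $q_t(0)=0$ cannot simply be dropped: $x$ and $x+2f+1$ have different parities.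

\section{A sum and a product in two colors}\label{sec:two}

The bracketing $(\bullet,\bullet)$ has the trivial solution $2+2=2\cdot2$. Once this solution is excluded, the method is already visible.

\begin{proposition}\label{prop:two}
For every coloring $\chi:\mathbb{N}\to[2]$ there are $a\in\mathbb{N}$ and $b\ge3$ with $\chi(a+b)=\chi(ab)$.
\end{proposition}

Suppose we have $X\in\mathbb{N}$ and $y_1,y_2\ge3$ with
\begin{equation}\label{eq:three}
\chi(X+y_1)=\chi(X),\qquad \chi(X+y_1y_2)=\chi(X),\qquad \chi(y_1X+y_2)=\chi(y_1X).
\end{equation}
Two of the numbers $X$, $y_1X$, $y_1y_2X$ have the same color. If these are $X$ and $y_1X$, take $(a,b)=(X,y_1)$. If they are $X$ and $y_1y_2X$, take $(a,b)=(X,y_1y_2)$. If they are $y_1X$ and $y_1y_2X$, take $(a,b)=(y_1X,y_2)$. In each case $\chi(ab)=\chi(a)$ by the choice of the pair, and $\chi(a+b)=\chi(a)$ by \eqref{eq:three}.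

The difficulty in \eqref{eq:three} is the order of the choices. The number $y_1$ is a coefficient in the last two conditions, so it should be known before $y_2$ is sought. If $X$ is fixed together with $y_1$, no $y_2$ need exist, since the color class of $X$ may be finite. If $X$ is found together with $y_2$ by van der Waerden's theorem, the first condition is out of control. The way out is to write $X=x_1+x_2$, to prepare a sequence of candidates for $(x_2,y_2)$ that handle larger and larger coefficients, and to choose $(x_1,y_1)$ with respect to the coloring $v\mapsto\chi(x_2+v)$ in the limit.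

\begin{proof}[Proof of Proposition~\ref{prop:two}]
For $i\in\mathbb{N}$ color $x\in\mathbb{N}$ by the vector $(\chi(mx+v))_{1\le m\le i,\,0\le v\le i}$. Theorem~\ref{thm:P} with the linear polynomials $f\mapsto(s\,i!/m)f$, $m,s\in[i]$, gives $x^{(i)}$ and $f$ such that $x^{(i)}$ and all $x^{(i)}+s\,i!f/m$ have the same vector. Put $y^{(i)}=i!f$. Comparing the components with index $(m,v)$ we get
\begin{equation}\label{eq:inv}
\chi(mx^{(i)}+v+sy^{(i)})=\chi(mx^{(i)}+v)\qquad(m,s\in[i],\ 0\le v\le i).
\end{equation}
Let $\alpha:\mathbb{N}_0\to[2]$ be a limit of the maps $\alpha_i(v)=\chi(x^{(i)}+v)$. Two of $\alpha(3),\alpha(6),\alpha(9)$ agree, so there are $x_1,y_1\ge3$ with $\alpha(x_1+y_1)=\alpha(x_1)$. Choose $i\ge x_1y_1$ such that $\alpha_i=\alpha$ at $x_1$ and at $x_1+y_1$, and put $x_2=x^{(i)}$, $y_2=y^{(i)}\ge i!\ge3$ and $X=x_1+x_2$. Then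
\[
\chi(X+y_1)=\alpha_i(x_1+y_1)=\alpha(x_1+y_1)=\alpha(x_1)=\alpha_i(x_1)=\chi(X).
\]
The second condition in \eqref{eq:three} is \eqref{eq:inv} with $(m,v,s)=(1,x_1,y_1)$. The third is \eqref{eq:inv} with $(m,v,s)=(y_1,y_1x_1,1)$, because $y_1X=y_1x_2+y_1x_1$.
\end{proof}

Three features of this proof persist in general. First, colorings are passed down from the higher level to the lower one ($\alpha$ is built from the candidates for level $2$), while elements are chosen from the lower level up. Second, additions are made invisible to the coloring by force, whereas multiplications are handled by a pigeonhole argument; the price is that $b$ is a product $y_1$, $y_2$ or $y_1y_2$ over a block of levels that is not known in advance. Third, a number such as $y_1X$ is viewed from level $2$ as $mx_2+v$, so the state reached after the lower levels is a pair $(m,v)$, the affine map $t\mapsto mt+v$ to be applied to the part of $X$ not yet chosen.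

\section{Scaled patterns in polynomial semirings}\label{sec:scaled}

\subsection*{The spine of a bracketing}
Following first components down to the leftmost leaf, we can write every bracketing $\tau$ with $\ell$ leaves as
\[
\tau=(\cdots((\bullet,\tau_1),\tau_2)\cdots,\tau_m),\qquad m\ge0 .
\]
The leaves of $\tau_1,\dots,\tau_m$ number $\ell-1$ in total, so $m\le\ell-1$ and each $\tau_h$ has at most $\ell-1$ leaves. If $a$ is placed at the leftmost leaf and $p^{(h)}$ at the leaves of $\tau_h$, then $m$ applications of \eqref{eq:V} give
\begin{multline}\label{eq:spine}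
V_\tau(a,p^{(1)},\dots,p^{(m)})\\
=\{(\cdots((a\circ_1T_1)\circ_2T_2)\cdots)\circ_mT_m:\ \circ_h\in\{+,\cdot\},\ T_h\in V_{\tau_h}(p^{(h)})\}.
\end{multline}
So $\tau$ is an increasing bracketing in which the $h$-th new term ranges over the value set of a smaller bracketing. This suggests induction on the number of leaves.

\subsection*{What four terms require}
Take $(a\circ_1b)\circ_2T$ with $T\in\{c+d,cd\}$ and try to imitate Section~\ref{sec:two} with levels $1,\dots,k$, elements $y_1,\dots,y_k$ and products $y_B=\prod_{u\in B}y_u$ (the empty product is $1$). Four new points arise.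

\emph{More than one step along the spine.} Let $B_0<B_1<B_2$ and try $a=y_{B_0}X$, $b=y_{B_1}$, $T=y_{B_2}$. If additions are invisible, then $(a+b)+T$, $ab+T$, $(a+b)T$, $abT$ have the colors of $y_SX$ for $S=B_0$, $B_0\cup B_1$, $B_0\cup B_2$, $B_0\cup B_1\cup B_2$. Theorem~\ref{thm:H} replaces the pigeonhole principle. The value $(a+b)T$ shows that adding $b$ must remain invisible after a later multiplication. So a level has to pass down not only the limit $\alpha$ of the colors of $mx+v$ but also a limit $\beta$ of the colors of $y(mx+v)$.

\emph{Two values of $T$.} A level must supply a finite set $Y$ of interchangeable elements in place of one element $y$: adding any of them is invisible, and multiplying by any of them gives the same color. The second property can be had only by starting from a larger finite set of candidates, coloring each candidate $y$ by the colors of the numbers $y(mx+v)$, and letting $Y$ be a color class. We have no control over this coloring. For $Y$ to contain the two values of $T$, the set of candidates must itself satisfy a Ramsey theorem for the smaller bracketing.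

\emph{Polynomials.} Adding any candidate must be invisible at $x$. Van der Waerden's theorem achieves this for a dilate $f\mathcal{T}$ of a prescribed finite set $\mathcal{T}\subset\mathbb{N}$, with $f$ unknown in advance. But dilation does not carry a pair $c'+d',c'd'\in\mathcal{T}$ to a pair of the same form, since $(fc')(fd')\neq f\,c'd'$ for $f>1$. Evaluation of polynomials at $f$ does respect both operations. So the candidates will be $P(f)$ with $P$ in a finite set $\mathcal{Y}$ of polynomials without constant term, Theorem~\ref{thm:P} makes their addition invisible, and the Ramsey theorem for the smaller bracketing is needed for colorings of polynomials. Proving that theorem by the same method calls for polynomials in a second variable, and so on: each step of the induction removes a leaf and adds a variable.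

\emph{Scaling.} The term $T=y_{B_2}$ is a product $Ey$, where $y$ belongs to the top level $\max B_2$ and $E$ is the product over the lower levels of the block. Only $y$ can vary, because the higher levels are chosen after the lower ones. So we need $c+d$ and $cd$ in $E\cdot Y$, for a factor $E$ given beforehand, and the inductive statement must carry such a factor.

\subsection*{The inductive statement}
For $g\ge1$ let
\[
R_g=\mathbb{N}_0[z_1,\dots,z_g],\qquad R_g^*=R_g\setminus\{0\},\qquad I_g=z_gR_g\setminus\{0\},\qquad I_g^0=I_g\cup\{0\}.
\]
These are countable sets of polynomials with nonnegative integer coefficients, and $I_g$ consists of the nonzero ones all of whose monomials are divisible by $z_g$. Since no cancellation occurs among nonnegative coefficients,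
\[
R_g^*R_g^*\subset R_g^*,\qquad R_g^*I_g\subset I_g,\qquad I_g+I_g^0\subset I_g .
\]
For $D\in R_g^*$ and $A\subset R_g$ put $D\cdot A=\{Dw:w\in A\}$, and write $(Dw)/D=w$; this is well defined because $\mathbb{Z}[z_1,\dots,z_g]$ is an integral domain. If $\sigma$ is a map between two of the sets $R_g$, $\mathbb{N}_0$ that preserves $+$ and $\cdot$ (a \emph{homomorphism}), induction on $\tau$ through \eqref{eq:V} gives
\begin{equation}\label{eq:hom}
V_\tau(\sigma(p_1),\dots,\sigma(p_\ell))=\sigma(V_\tau(p_1,\dots,p_\ell)).
\end{equation}

\begin{definition}\label{def:rich}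
Let $n,g\ge1$ and let $\mathcal{D}\subset R_g^*$ be finite and nonempty. A set $A\subset I_g$ is \emph{$(n,\mathcal{D})$-rich in $I_g$} if for every bracketing $\tau$ with $\ell\le n$ leaves and every $D\in\mathcal{D}$ there is $p\in I_g^\ell$ with $V_\tau(p)\subset D\cdot A$.
\end{definition}

For example, if $c,d\in I_g$ satisfy $c+d\in A$ and $Dcd\in A$, then $p=(Dc,Dd)$ has the value set $\{D(c+d),\,D\cdot Dcd\}\subset D\cdot A$ for $\tau=(\bullet,\bullet)$. A rich set is nonempty (take $\tau=\bullet$), and it stays rich if $A$ is enlarged or $\mathcal{D}$ is shrunk.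

\begin{proposition}\label{prop:K}
For all $n,g\ge1$ the following statement holds.
\begin{quote}
$K(n,g)$: for every finite coloring of $I_g$ and every finite nonempty $\mathcal{D}\subset R_g^*$, some color class is $(n,\mathcal{D})$-rich in $I_g$.
\end{quote}
\end{proposition}

The statement $K(1,g)$ is immediate: take any nonempty class $A$, any $w\in A$, and $p=Dw\in I_g$. Sections~\ref{sec:level}--\ref{sec:step} prove that $K(n-1,g+1)$ implies $K(n,g)$ for $n\ge2$, $g\ge1$. Induction on $n$, for all $g$ at once, then gives the proposition.

\begin{proof}[Proof of Theorems~\ref{thm:all} and~\ref{thm:four} from Proposition~\ref{prop:K}]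
Let $\chi:\mathbb{N}\to[r]$ and fix $n$. Evaluation $P\mapsto P(1)$ is a homomorphism $R_1\to\mathbb{N}_0$ that maps $I_1$ into $\mathbb{N}$. Color $P\in I_1$ by $\chi(P(1))$ and apply $K(n,1)$ with $\mathcal{D}=\{1\}$. There is a color $\rho$ such that for every $\tau$ with $\ell\le n$ leaves some $p\in I_1^\ell$ has all of $V_\tau(p)$ in color $\rho$. By \eqref{eq:hom}, the numbers $a_t=p_t(1)$ satisfy $V_\tau(a_1,\dots,a_\ell)\subset\chi^{-1}(\rho)$. So for each $n$ one color serves all bracketings with at most $n$ leaves. If no color served all bracketings, each $\rho\in[r]$ would fail for some $\tau_\rho$, and taking for $n$ the largest number of leaves of $\tau_1,\dots,\tau_r$ would give a contradiction. This proves Theorem~\ref{thm:all}, and Theorem~\ref{thm:four} is the case $\tau=((\bullet,\bullet),(\bullet,\bullet))$.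
\end{proof}

\begin{remark}\label{rem:large}
Evaluate at $z_1=N$ instead of $z_1=1$. Elements of $I_1$ are divisible by $z_1$, so the terms $p_t(N)$ are positive multiples of $N$. Hence $a,b,c,d$ in Theorem~\ref{thm:four} can be taken larger than any given bound, and there are infinitely many solutions.
\end{remark}

\section{One level}\label{sec:level}

From now on fix $n\ge2$ and $g\ge1$, assume $K(n-1,g+1)$, and write $R^*=R_g^*$, $I=I_g$, $I^0=I_g^0$. We first construct a single level, the analogue of the pair $(x^{(i)},y^{(i)})$ in \eqref{eq:inv}. The coloring that a level must respect is handed down from higher levels and is a function $\Phi(m,v)$ of a state; one should read $\Phi(m,v)$ as the information about the colors that $mt+v$ can lead to, where $t$ is the contribution of the higher levels to $X$. The finite sets $\mathcal{M}$ and $\mathcal{V}$ play the role of the ranges $[i]$ and $\{0,\dots,i\}$.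

\begin{lemma}\label{lem:level}
Let $F$ be a finite set, $\Phi:R^*\times I^0\to F$ a map, and $\mathcal{M}\subset R^*$, $\mathcal{V}\subset I^0$ finite nonempty sets. There are $x\in I$ and a finite nonempty set $Y\subset I$ such that:
\begin{itemize}
\item[(L1)] for all $y\in Y$, $m,s,D\in\mathcal{M}$ and $v\in\mathcal{V}$ we have $y\in D\cdot I$ and
\[
\Phi\bigl(m,\,mx+v+s\,(y/D)\bigr)=\Phi(m,\,mx+v);
\]
\item[(L2)] for all $m\in\mathcal{M}$ and $v\in\mathcal{V}$ the value $\Phi\bigl(ym,\,y(mx+v)\bigr)$ does not depend on $y\in Y$;
\item[(L3)] $Y$ is $(n-1,\mathcal{M})$-rich in $I$.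
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The candidates.} Let $\kappa=|F|^{|\mathcal{M}||\mathcal{V}|}$ and regard $\mathcal{M}$ as a subset of $R_{g+1}^*$. An $(n-1,\mathcal{M})$-rich set in $I_{g+1}$ contains a finite rich set, because finitely many pairs $(\tau,D)$ are involved and value sets are finite. So $K(n-1,g+1)$ and Lemma~\ref{lem:compact}, applied to the family of finite rich sets, give a finite nonempty $\mathcal{Y}\subset I_{g+1}$ such that every coloring of $\mathcal{Y}$ with at most $\kappa$ colors has a class that is $(n-1,\mathcal{M})$-rich in $I_{g+1}$. This is the only use of the induction hypothesis, and $\mathcal{Y}$ is fixed before $x$.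

\emph{The substitution.} To read $mx+v+s(y/D)$ as $m(x+\text{shift})+v$ we need $y$ divisible by $Dm$. In place of the factor $i!$ we take
\[
Q=z_g\prod_{m\in\mathcal{M}}m^2 ,
\]
so that $Q\in Dm\cdot I$ for all $D,m\in\mathcal{M}$; the squares allow $D=m$. For $f\in\mathbb{N}$ let $\sigma_f:R_{g+1}\to R_g$ be the homomorphism that fixes $R_g$ and sends $z_{g+1}$ to $fQ$. Every $P\in I_{g+1}$ has the form $P=\sum_{u\ge1}P_uz_{g+1}^u$ with $P_u\in R_g$ not all zero, so $\sigma_f(P)=\sum_{u\ge1}f^uP_uQ^u$ lies in $Q\cdot R^*$. Hence $\sigma_f$ maps $I_{g+1}$ into $I$, and into $Dm\cdot I\subset D\cdot I$ for all $D,m\in\mathcal{M}$.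

\emph{Invisible additions.} For $P\in\mathcal{Y}$ and $m,s,D\in\mathcal{M}$ consider
\[
q_{P,m,s,D}(f)=\frac{s\,\sigma_f(P)}{Dm}=\sum_{u\ge1}f^u\,sP_uQ^{u-1}\,\frac{Q}{Dm}.
\]
This is a polynomial in $f$ with coefficients in $I^0$. Its constant term is zero because $P$ is divisible by $z_{g+1}$, which is the reason for working in $I_{g+1}$ and not in $R_{g+1}^*$. Let $\omega_1,\dots,\omega_e$ be the monomials in $z_1,\dots,z_g$ that occur in these finitely many coefficients; all are divisible by $z_g$, and $e\ge1$. Identify $(\xi_1,\dots,\xi_e)\in\mathbb{N}_0^e$ with $\sum_t\xi_t\omega_t$. Then $\mathbb{N}^e\subset I$, and each $q_{P,m,s,D}$ is a polynomial map as in Theorem~\ref{thm:P}. Color $x\in\mathbb{N}^e$ by the vector $(\Phi(m,mx+v))_{m\in\mathcal{M},v\in\mathcal{V}}$. Theorem~\ref{thm:P} gives $x\in I$ and $f\in\mathbb{N}$ such that $x$ and all $x+q_{P,m,s,D}(f)$ have the same vector. With $y=\sigma_f(P)$ we have $m\bigl(x+q_{P,m,s,D}(f)\bigr)+v=mx+v+s(y/D)$, so comparing the components with index $(m,v)$ proves (L1) for every $y\in\sigma_f(\mathcal{Y})$.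

\emph{Interchangeable multiplications.} Now that $x$ and $f$ are fixed, color $P\in\mathcal{Y}$ by the vector $\bigl(\Phi(ym,y(mx+v))\bigr)_{m\in\mathcal{M},v\in\mathcal{V}}$ with $y=\sigma_f(P)$. At most $\kappa$ colors occur. Let $\mathcal{Y}'$ be a class that is $(n-1,\mathcal{M})$-rich in $I_{g+1}$, and put $Y=\sigma_f(\mathcal{Y}')$. Then $Y$ is finite and nonempty, (L1) holds because $Y\subset\sigma_f(\mathcal{Y})$, and (L2) holds because $\mathcal{Y}'$ is monochromatic. For (L3), let $\tau$ have $\ell\le n-1$ leaves, let $E\in\mathcal{M}$, and take $p\in I_{g+1}^\ell$ with $V_\tau(p)\subset E\cdot\mathcal{Y}'$. Then $\sigma_f(p)\in I^\ell$, and since $\sigma_f(E)=E$, formula \eqref{eq:hom} gives $V_\tau(\sigma_f(p))=\sigma_f(V_\tau(p))\subset E\cdot Y$.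
\end{proof}

\section{A tower of levels}\label{sec:tower}

We now stack $k$ levels. Which levels will form the blocks $B_h$ is decided only afterwards, by Theorem~\ref{thm:H}, so every level is prepared for every product $E$ of elements of lower levels.

Fix a finite nonempty $\mathcal{D}\subset R^*$. Let $Y_1,\dots,Y_k\subset I$ be finite nonempty sets with $Y_j\subset D\cdot I$ for all $j$ and all $D\in\mathcal{D}$. For $j\in[k]$ put
\begin{align*}
\Pi_j&=\Bigl\{\prod_{u\in B}y_u:\ B\subset[j-1],\ y_u\in Y_u\Bigr\}\subset R^*,\\
\Delta_j&=\{0\}\cup\{E\,(y/D):\ E\in\Pi_j,\ y\in Y_j,\ D\in\mathcal{D}\}\subset I^0 .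
\end{align*}
These sets are finite, $1\in\Pi_j$, and they depend only on $Y_1,\dots,Y_j$. A \emph{run of type $S\subset[k]$} is a choice of $y_j\in Y_j$ for each $j\in S$ and of $\delta_j\in\Delta_j$ for each $j\in[k]\setminus S$. Its $j$-th \emph{step} is the map $\lambda_j:I^0\to I^0$ given by $\lambda_j(t)=y_jt$ if $j\in S$ and $\lambda_j(t)=t+\delta_j$ if $j\notin S$. The \emph{map} of the run is $\lambda=\lambda_k\circ\dots\circ\lambda_1$ and its \emph{slope} is $\mu=\prod_{j\in S}y_j$. There are finitely many runs, $\lambda$ maps $I$ into $I$, and
\begin{equation}\label{eq:affine}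
\lambda(t+t')=\mu t+\lambda(t')\qquad(t,t'\in I^0).
\end{equation}
Indeed, \eqref{eq:affine} holds for the identity with $\mu=1$, it is preserved with the same $\mu$ when $\delta$ is added to both sides, and multiplying both sides by $y$ replaces $\mu$ by $y\mu$.

The divisor $D$ in $\Delta_j$ is there for the scaled statement: to have $DL+T\in D\cdot A$ we need $L+T/D\in A$, whereas $(DL)T\in D\cdot A$ needs only $LT\in A$.

\begin{lemma}\label{lem:tower}
For every $k\ge0$, every finite set $F$ and every map $\Phi:R^*\times I^0\to F$ there are $X\in I^0$, with $X\neq0$ if $k\ge1$, and finite nonempty sets $Y_1,\dots,Y_k\subset I$ such that: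
\begin{itemize}
\item[(T1)] for every $j\in[k]$, $Y_j\subset D\cdot I$ for all $D\in\mathcal{D}$, and $Y_j$ is $(n-1,\Pi_j)$-rich in $I$;
\item[(T2)] for every $S\subset[k]$, the value $\Phi(\mu,\lambda(X))$ is the same for all runs of type $S$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $k$, for all $F$ and $\Phi$ at once. For $k=0$ take $X=0$; there is only the empty run. Let $k\ge1$. The top level must handle all states that the lower levels produce, and the lower levels must know what the top level does to $\Phi$. As in Section~\ref{sec:two}, a limit breaks this circle.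

\emph{Passing the coloring down.} Fix increasing sequences of finite nonempty sets $\mathcal{M}_i\supset\mathcal{D}$ with union $R^*$ and $\mathcal{V}_i$ with union $I^0$. Let $(x^{(i)},Y^{(i)})$ be given by Lemma~\ref{lem:level} for $\Phi,\mathcal{M}_i,\mathcal{V}_i$. For $(m,v)\in\mathcal{M}_i\times\mathcal{V}_i$ put
\[
\alpha_i(m,v)=\Phi\bigl(m,\,mx^{(i)}+v\bigr),\qquad \beta_i(m,v)=\Phi\bigl(ym,\,y(mx^{(i)}+v)\bigr)\quad(y\in Y^{(i)}),
\]
where $\beta_i$ is well defined by (L2). Let $\Phi'=(\alpha,\beta):R^*\times I^0\to F\times F$ be a limit, in the sense of Lemma~\ref{lem:limit}, of the maps $(\alpha_i,\beta_i)$ on $\mathcal{M}_i\times\mathcal{V}_i$.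

\emph{Choosing the elements upward.} The induction hypothesis for $k-1$ and $\Phi'$ gives $X'\in I^0$ and $Y_1,\dots,Y_{k-1}$. Let $W'$ be the finite set of all pairs $(\mu',\lambda'(X'))$, where $\lambda'$ and $\mu'$ are the map and the slope of a run on the levels $1,\dots,k-1$. For infinitely many $i$ we have $W'\subset\mathcal{M}_i\times\mathcal{V}_i$ and $(\alpha_i,\beta_i)=\Phi'$ on $W'$. The finite set $\Pi_k$ is determined by $Y_1,\dots,Y_{k-1}$, so we can choose such an $i$ with $\Pi_k\subset\mathcal{M}_i$. Put $x=x^{(i)}$, $Y_k=Y^{(i)}$ and $X=X'+x\in I$. Property (T1) holds for $j<k$ by induction, and for $j=k$ by (L1) and (L3), because $\mathcal{D}\cup\Pi_k\subset\mathcal{M}_i$.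

\emph{Property \emph{(T2)}.} Take a run of type $S\subset[k]$ with map $\lambda$ and slope $\mu$. Its first $k-1$ steps form a run of type $S'=S\cap[k-1]$, with map $\lambda'$ and slope $\mu'$. Put $v=\lambda'(X')$, so that $(\mu',v)\in W'$, and $\lambda'(X)=\mu'x+v$ by \eqref{eq:affine}. If $k\in S$, then
\[
\Phi(\mu,\lambda(X))=\Phi\bigl(y_k\mu',\,y_k(\mu'x+v)\bigr)=\beta_i(\mu',v)=\beta(\mu',v).
\]
If $k\notin S$, then
\[
\Phi(\mu,\lambda(X))=\Phi(\mu',\,\mu'x+v+\delta_k)=\Phi(\mu',\,\mu'x+v)=\alpha_i(\mu',v)=\alpha(\mu',v).
\]
Here the second equality is trivial if $\delta_k=0$; otherwise $\delta_k=E(y/D)$ with $E\in\Pi_k$, $y\in Y_k$, $D\in\mathcal{D}$, and it is (L1) with $m=\mu'$ and $s=E$. By the induction hypothesis $\Phi'(\mu',v)=(\alpha(\mu',v),\beta(\mu',v))$ depends only on $S'$. So $\Phi(\mu,\lambda(X))$ depends only on $S'$ and on whether $k\in S$, that is, only on $S$.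
\end{proof}

The lemma will be applied to a map $\Phi$ that ignores its first argument. The argument is nevertheless needed for the induction: $\alpha(m,v)$ and $\beta(m,v)$ depend on $m$, because the slope tells how the contribution $x$ of the next level enters.

\section{The inductive step}\label{sec:step}

\begin{proof}[Proof that $K(n-1,g+1)$ implies $K(n,g)$]
Let $\theta:I\to[r]$ be a coloring and $\mathcal{D}\subset R^*$ finite and nonempty.

\emph{The color class.} Let $k\ge1$ be given by Theorem~\ref{thm:H} for $r$ colors and $l=n-1$. Put $\Phi(m,v)=\theta(v)$ for $v\in I$ and $\Phi(m,0)=1$, and take $X\in I$ and $Y_1,\dots,Y_k$ from Lemma~\ref{lem:tower}. Since $\lambda(X)\in I$ for every run, (T2) says that for each $S\subset[k]$ there is a color $c(S)\in[r]$ with $\theta(\lambda(X))=c(S)$ for all runs of type $S$. By the choice of $k$ there are nonempty sets $B_0<B_1<\dots<B_{n-1}$ in $[k]$ and a color $\rho$ such that $c(S)=\rho$ for every nonempty union $S$ of the $B_h$. Let $A=\theta^{-1}(\rho)$. No bracketing and no $D$ has been chosen so far. We show that $A$ is $(n,\mathcal{D})$-rich.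

\emph{The terms.} Let $\tau$ have $\ell\le n$ leaves, let $D\in\mathcal{D}$, and let $\tau_1,\dots,\tau_m$ be as in \eqref{eq:spine}. Then $m\le n-1$, so there are enough blocks, and each $\tau_h$ has at most $n-1$ leaves. Fix any elements $y_u\in Y_u$, $u\in[k]$. For $0\le h\le m$ let $j_h=\max B_h$, and for $h\in[m]$ let
\[
E_h=\prod_{u\in B_h\setminus\{j_h\}}y_u\in\Pi_{j_h}.
\]
By (T1) there is a tuple $p^{(h)}$ of elements of $I$ with $V_{\tau_h}(p^{(h)})\subset E_h\cdot Y_{j_h}$. Put
\[
L_0=X\prod_{u\in B_0}y_u,\qquad a=DL_0\in I .
\]
We claim that $V_\tau(a,p^{(1)},\dots,p^{(m)})\subset D\cdot A$.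

\emph{The run of a value.} An element $w$ of this value set is given, as in \eqref{eq:spine}, by operations $\circ_h$ and elements $T_h\in V_{\tau_h}(p^{(h)})$. Let $J$ be the set of $h\in[m]$ for which $\circ_h$ is multiplication, and let $S=B_0\cup\bigcup_{h\in J}B_h$. As the blocks are disjoint, for $h\in[m]$ we have $j_h\in S$ if and only if $h\in J$. Write $T_h=E_hy'_h$ with $y'_h\in Y_{j_h}$. Since $y'_h\in D\cdot I$, we have $T_h/D=E_h(y'_h/D)\in\Delta_{j_h}$. Define a run of type $S$ by the steps
\[
\lambda_j(t)=\begin{cases}
y'_h\,t & \text{if } j=j_h \text{ with } h\in J,\\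
t+T_h/D & \text{if } j=j_h \text{ with } h\in[m]\setminus J,\\
y_j\,t & \text{if } j\in S\setminus\{j_1,\dots,j_m\},\\
t & \text{if } j\notin S\cup\{j_1,\dots,j_m\}.
\end{cases}
\]
We follow $X$ through the run, using $B_0<B_1<\dots<B_m$. The steps $j\le j_0$ multiply by $y_j$ for $j\in B_0$ and do nothing otherwise, so they take $X$ to $L_0$. Let $h\in[m]$, and consider the steps $j_{h-1}<j\le j_h$; the only block among $B_0,\dots,B_m$ that meets this range is $B_h$, and it is contained in the range. If $h\in J$, these steps multiply by $E_hy'_h=T_h$ in total. If $h\notin J$, they do nothing except for adding $T_h/D$ at $j=j_h$. The steps $j>j_m$ do nothing. So $\lambda(X)=L_m$, where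
\[
L_h=L_{h-1}T_h\quad(h\in J),\qquad L_h=L_{h-1}+T_h/D\quad(h\in[m]\setminus J).
\]
Multiplying by $D$ we get $DL_h=(DL_{h-1})\circ_hT_h$ in both cases. Since $DL_0=a$, this gives $DL_m=w$. Finally $S$ is a nonempty union of blocks, so $\theta(L_m)=c(S)=\rho$, that is, $L_m\in A$ and $w\in D\cdot A$.
\end{proof}

This proves Proposition~\ref{prop:K}, and with it Theorems~\ref{thm:four} and~\ref{thm:all}.

\begin{example}\label{ex:four}
Let $\tau=((\bullet,\bullet),(\bullet,\bullet))$ and $D=1$. Then $m=2$, $\tau_1=\bullet$, $\tau_2=(\bullet,\bullet)$. The proof produces $a=X\prod_{u\in B_0}y_u$, an element $b\in E_1\cdot Y_{j_1}$, and $c,d$ with $c+d,\,cd\in E_2\cdot Y_{j_2}$. The eight values correspond to eight runs, two of each type: the operations $\circ_1,\circ_2$ select $J\subset\{1,2\}$ and hence $S$, and $\circ_3$ selects which of the elements $(c+d)/E_2$ and $cd/E_2$ of $Y_{j_2}$ is used at level $j_2$. Although $D=1$ here, the pair $c,d$ comes from the scaled statement with the factor $E_2$, which equals $1$ only if $B_2$ is a singleton. The chain of implications used is $K(1,4)\Rightarrow K(2,3)\Rightarrow K(3,2)\Rightarrow K(4,1)$.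
\end{example}

\begin{remark}
The block $B_0$ carries no operation of $\tau$. It makes $S$ nonempty when all $\circ_h$ are additions; Theorem~\ref{thm:H} says nothing about the color $c(\emptyset)$. The order $B_0<B_1<\cdots$, and not only disjointness, is needed because the steps $t\mapsto yt$ and $t\mapsto t+\delta$ do not commute: if a level of $B_0$ came after $j_1$, the added term $T_1/D$ would be multiplied by its element. Finiteness of the coloring enters through Lemma~\ref{lem:limit} and Theorems~\ref{thm:H} and~\ref{thm:P}. Theorem~\ref{thm:four} fails for the coloring that gives every number its own color, since $(a+b)+(c+d)=(a+b)(c+d)$ forces $a=b=c=d=1$, and then $ab+cd=2\neq4$.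
\end{remark}

\begin{thebibliography}{9}

\bibitem{Baumgartner}
Baumgartner, J. Combin. Theory Ser. A \textbf{17} (1974).

\bibitem{BL}
Bergelson and Leibman, J. Amer. Math. Soc. \textbf{9} (1996).

\bibitem{Bowen}
Matt Bowen, \emph{Composite Ramsey theorems via trees}, arXiv:2210.14311 (2022).

\bibitem{Hindman}
Hindman, J. Combin. Theory Ser. A \textbf{17} (1974).

\bibitem{Walters}
Walters, J. London Math. Soc. \textbf{61} (2000).

\end{thebibliography}
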